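# Induced forests in the Paley graph on $\mathbb F_{q^2}$

## 1. The polynomials $\bar z-Yz$ and their product over a set

Let $q$ be a power of an odd prime $p$, and write $\bar z=z^q$ for $z\in\mathbb F_{q^2}$. Attach to each $z$ the linear polynomial
$$X_z(Y)=\bar z-Yz ,$$
and to each finite set $F\subset\mathbb F_{q^2}$ the product
$$R(X,Y)=\prod_{z\in F}\bigl(X-X_z(Y)\bigr).\tag{1}$$
The proof in this talk is a study of $R$ for one kind of set $F$. When $Y$ is put equal to a suitable root of unity, the factorization of $R(X,Y)$ records which points of $F$ are joined by an edge in a certain graph. On the other hand, the coefficient of $X^{|F|-j}$ in $R$ is a polynomial in $Y$ of degree at most $j$, so if $j$ is small it cannot vanish at many roots of unity without vanishing identically. The tension between these two facts drives everything. We first fix the vocabulary, and then say which graph and which sets.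

**Notation.** Put $n=\frac{q+1}2$, so $2n=q+1$, $q+2=2n+1$, and $n=\frac12$ in $\mathbb F_p$. Let $N(z)=z\bar z\in\mathbb F_q$. Let $\chi$ and $\eta$ be the quadratic characters of $\mathbb F_{q^2}$ and $\mathbb F_q$, with value $0$ at $0$. Since $z^{(q^2-1)/2}=(z^{q+1})^{(q-1)/2}$, we have $\chi=\eta\circ N$; in particular each $t\in\mathbb F_q^*$ has $N(t)=t^2$ and is a square in $\mathbb F_{q^2}$. Let $\mu_k=\{Y:Y^k=1\}$ and
$$\mu=\mu_{q+1}\subset\mathbb F_{q^2},\qquad \mathcal N=\mu_n,\qquad \mathcal N'=\{Y\in\mu:Y^n=-1\}.$$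
Thus $\mu=\mathcal N\cup\mathcal N'$, disjointly, and $|\mathcal N|=|\mathcal N'|=n$.

**Definition (direction).** For $z\ne0$ let $d(z)=\bar z/z=z^{q-1}\in\mu$.

The map $d$ is multiplicative, its kernel is $\mathbb F_q^*$, and each $Y\in\mu$ equals $d(z)$ for exactly $q-1$ elements $z$. As $d(z)^n=z^{(q^2-1)/2}$, we get: *$z$ is a square in $\mathbb F_{q^2}$ if and only if $d(z)\in\mathcal N$.*

**Lemma 1.** Let $Y\in\mu$. The map $z\mapsto X_z(Y)$ is $\mathbb F_q$-linear with image $L_Y=\{x:x^q=-Y^{-1}x\}$, which has $q$ elements, and $\prod_{x\in L_Y}(X-x)=X^q+Y^{-1}X$. For $z\ne z'$ we have $X_z(Y)=X_{z'}(Y)$ if and only if $d(z-z')=Y$.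

**Proof.** Linearity is clear. The kernel consists of $0$ and the $q-1$ elements with $\bar z/z=Y$, so it has $q$ elements, and so has the image. Since $Y^q=Y^{-1}$, $X_z(Y)^q=z-Y^{-1}\bar z=-Y^{-1}X_z(Y)$, so the image lies in $L_Y$, the root set of $X^q+Y^{-1}X$. That polynomial has at most $q$ roots, so the image is all of $L_Y$ and the product formula follows. The last claim says that $z-z'$ is in the kernel.

**Definition (fibre).** For $Y\in\mu$, a *$Y$-fibre* is a fibre of $z\mapsto X_z(Y)$. There are $q$ of them, each with $q$ points, and they partition $\mathbb F_{q^2}$.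

**Example ($q=3$).** Let $\mathbb F_9=\mathbb F_3(i)$, $i^2=-1$, $z=a+bi$, $\bar z=a-bi$. Here $n=2$, $\mathcal N=\{1,-1\}$, $\mathcal N'=\{i,-i\}$. We have $d(1)=1$, $d(i)=-1$ and $d(1+i)=\frac{1-i}{1+i}=-i$; the squares are $\pm1,\pm i$. Further $X_z(1)=-2bi=bi$ and $X_z(-1)=2a=-a$. So the $1$-fibres are the three rows ($b$ constant), the $(-1)$-fibres are the three columns ($a$ constant), $L_1=\{0,i,-i\}$ and $L_{-1}=\mathbb F_3$.

## 2. Edges are pairs in a common fibre; the theorem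

**Definition (Paley graph, acyclic number).** The Paley graph $\mathcal P(q^2)$ has vertex set $\mathbb F_{q^2}$, and distinct $u,v$ are adjacent if and only if $u-v$ is a nonzero square. Its complement is $\mathcal P'(q^2)$. For a graph $G$, $\alpha(G)$ is the independence number and $\tau(G)$, the acyclic number, is the largest number of vertices that induce a forest.

For example, by the computation above $\mathcal P(9)$ is the $3\times3$ grid in which two cells are adjacent when they share a row or a column. In general, the criterion for squares and Lemma 1 give: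

*Two distinct points are adjacent in $\mathcal P(q^2)$ if and only if they lie in a common $Y$-fibre for some $Y\in\mathcal N$, and this $Y=d(z-z')$ is then unique. For $Y\in\mathcal N$ every $Y$-fibre is a clique.* $\hfill(2)$

Multiplication by a nonsquare exchanges $\mathcal P(q^2)$ and $\mathcal P'(q^2)$, so the graph is self-complementary. Translations and multiplications by nonzero squares are automorphisms.

In any graph with an edge, $\tau\ge\alpha+1$. The theorem of Blokhuis, which we quote, says that with $S$ the set of nonzero squares of $\mathbb F_{q^2}$ we have $\alpha(\mathcal P'(q^2))=q$, and the independent sets of size $q$ in $\mathcal P'(q^2)$ are exactly the sets $s\mathbb F_q+e$ with $s\in S$, $e\in\mathbb F_{q^2}$. Hence $\tau(\mathcal P(q^2))=\tau(\mathcal P'(q^2))\ge q+1$. The question, from Karen Gunderson, Karen Meagher, Joy Morris, and Venkata Raghu Tej Pantangi, "Induced forests in some distance-regular graphs", arXiv:2301.05207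 (2023), is whether this trivial bound is the truth for every odd prime power $q>7$. It is.

**Theorem.** Let $q$ be an odd prime power. Then $\tau(\mathcal P(q^2))=q+1$ if $q>7$, and $\tau(\mathcal P(q^2))=q+2$ if $q\in\{3,5,7\}$.

Besides Blokhuis' theorem we quote the Hasse–Weil bound: a smooth projective curve of genus one over $\mathbb F_q$ has at least $q+1-2\sqrt q=(\sqrt q-1)^2>0$ rational points. We use it for $y^2=\Phi(v_1,v_2)$, where $\Phi$ is a binary quartic form over $\mathbb F_q$ with four distinct zeros on $\mathbb P^1(\overline{\mathbb F}_q)$. This is smooth of genus one in the weighted projective plane in which $y$ has weight $2$. A rational point is a triple $(v_1,v_2,y)\in\mathbb F_q^3$, $(v_1,v_2)\neq(0,0)$, $y^2=\Phi(v_1,v_2)$, up to $(v_1,v_2,y)\sim(kv_1,kv_2,k^2y)$. So if there is a rational point, then $\Phi$ takes a square value (possibly $0$) at some nonzero vector of $\mathbb F_q^2$.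

## 3. Counting fibre by fibre gives $q+2$, and why it stops there

The first thing to try is to count edges in each direction separately.

**Proposition 2.** $\tau(\mathcal P(q^2))\le q+2$. If $F$ induces a forest and $|F|=q+2$, then $F$ induces a tree, and for every $Y\in\mathcal N$ all $q$ of the $Y$-fibres meet $F$, exactly two of them (the *double fibres*) in two points and the others in one point.

**Proof.** Let $F$ induce a forest and $m=|F|$. For $Y\in\mathcal N$ a $Y$-fibre is a clique, so it contains at most $2$ points of $F$. Hence the number $e_Y$ of edges of $F$ inside $Y$-fibres equals $m$ minus the number of $Y$-fibres met by $F$, and $e_Y\ge m-q$. By (2) each edge is counted for exactly one $Y$, so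
$$n(m-q)\le\sum_{Y\in\mathcal N}e_Y=e(F)\le m-1 .$$
If $m\ge q+3$, apply this to a subset of size $q+3$, which also induces a forest: $3n\le q+2=2n+1$, impossible since $n\ge2$. If $m=q+2$, we get $2n\le e(F)\le q+1=2n$. So $e(F)=m-1$, a tree, and $e_Y=2$ for every $Y$; this means that exactly $q$ fibres are met, two of them twice.

**Example ($q=3$, continued).** The points $i,\ 1+i,\ 1+2i,\ 2+2i,\ 2$ form an induced path in the grid. The first two share row $b=1$, then column $a=1$, then row $b=2$, then column $a=2$, and there is no other common row or column. Rows $1$ and $2$ are double and row $0$ is met once. Accordingly $R(X,1)=(X-i)^2(X-2i)^2X=(X^3+X)(X-i)(X+i)$, which is $\prod_{x\in L_1}(X-x)$ times a factor for each double fibre.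

Counting cannot do more, since equality does occur for $q=3,5,7$.

**Proposition 3.** $\tau(\mathcal P(q^2))=q+2$ for $q\in\{3,5,7\}$.

**Proof.** We work in $\mathcal P'(q^2)$, where adjacency means that the difference is a nonsquare. There $\mathbb F_q$ is independent. Take $\mathbb F_q\cup\{\alpha,\alpha+c\}$ with $\alpha\notin\mathbb F_q$, $c\in\mathbb F_q^*$. The vertices $\alpha,\alpha+c$ are nonadjacent. A vertex $t\in\mathbb F_q$ is adjacent to $\alpha$ if and only if $\eta(N(t-\alpha))=-1$, and it is adjacent to $\alpha+c$ if and only if $t-c$ is adjacent to $\alpha$.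

* $q=3$, $\alpha=i$ with $i^2=-1$, $c=1$. The values of $N(t-i)=t^2+1$ at $t=0,1,2$ are $1,2,2$. The neighbor sets are $\{1,2\}$ and $\{2,0\}$.
* $q=5$, $\alpha^2=2$, $c=1$. The values of $t^2-2$ at $0,\dots,4$ are $3,4,2,2,4$; the nonsquares are $2,3$. The neighbor sets are $\{0,2,3\}$ and $\{1,3,4\}$.
* $q=7$, $\alpha=i$ with $i^2=-1$, $c=3$. The values of $t^2+1$ at $0,\dots,6$ are $1,2,5,3,3,5,2$; the squares are $1,2,4$. The neighbor sets are $\{2,3,4,5\}$ and $\{5,6,0,1\}$.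

In each case the two sets cover $\mathbb F_q$ and share exactly one element. So the induced graph is two stars glued at one leaf, a tree on $q+2$ vertices. With Proposition 2, $\tau=q+2$.

A second natural attempt is to find a large independent set inside the tree and to apply Blokhuis' theorem. That theorem describes independent sets of size exactly $q$, whereas a tree on $q+2$ vertices may be a path, whose independent sets have at most $\frac{q+3}2$ vertices. The attempt works only when all edges pass through two vertices, and this will indeed be one of the cases (Section 6). For the rest we need algebra.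

**Standing assumption.** From now on $q>7$, so $q=9$ or $q\ge11$ and $n\ge5$. We suppose that $F$ induces a forest with $|F|=q+2$, and we look for a contradiction. Since $q+1\le\tau\le q+2$, this proves the theorem.

## 4. Coefficients of low degree with too many zeros

**Step 1. Write $R$ at the points of $\mathcal N$.** *This converts Proposition 2 into an identity.* Translating $F$ by $t$ changes $\sum_{z\in F}z$ by $(q+2)t=2t$, so we may assume $\sum_{z\in F} z=0$. Write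
$$R(X,Y)=\sum_j\sigma_j(Y)X^{q+2-j},\qquad\deg\sigma_j\le j,\quad\sigma_0=1,\quad\sigma_1=-\sum_{z\in F}X_z=0 .$$
Let $Y\in\mathcal N$. By Proposition 2 the values $X_z(Y)$, $z\in F$, run over $L_Y$ once, and two distinct values $a,b\in L_Y$ occur once more. So $R(X,Y)=(X^q+Y^{-1}X)(X-a)(X-b)$. The coefficient of $X^{q+1}$ is $-(a+b)=\sigma_1(Y)=0$, so $b=-a$, and $a\neq b$ gives $a\ne0$. Thus
$$R(X,Y)=(X^q+Y^{-1}X)(X^2-a_Y^2),\qquad 0\ne a_Y\in L_Y\qquad(Y\in\mathcal N),\tag{3}$$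
and *for $Y\in\mathcal N$ the two double fibres are those with $X_z(Y)=\pm a_Y$*.

**Step 2. Kill the coefficients $\sigma_3,\dots,\sigma_{n-1}$.** *This is the gain from having degree less than $n$ and $n$ zeros.* Expanding (3), only the terms with $j=0,2,q-1,q+1$ can be nonzero. So $\sigma_2(Y)=-a_Y^2$ on $\mathcal N$, and $\sigma_j$ vanishes on $\mathcal N$ for $3\le j\le q-2$. For $3\le j\le n-1$ this polynomial has degree at most $n-1$ and $n$ zeros. Hence
$$\sigma_j\equiv0\quad(3\le j\le n-1),\qquad E(S):=\prod_{z\in F}(1-X_zS)\equiv1+\sigma_2S^2\pmod{S^n}.\tag{4}$$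

**Step 3. Read off power sums.** *These will be needed again and again.* We have $-SE'/E=\sum_{z}\frac{X_zS}{1-X_zS}=\sum_{j\ge1}\bigl(\sum_zX_z^j\bigr)S^j$, and modulo $S^n$ this depends only on $E$ modulo $S^n$. The same formula for $1+\sigma_2S^2$ gives the power sums of the two roots of $X^2+\sigma_2$ in $X$. Hence, as polynomials in $Y$,
$$\text{for }0\le j\le n-1:\quad \sum_{z\in F}X_z^{\,j}\ \text{ equals the $j$th power sum of the two roots of } X^2+\sigma_2(Y);\tag{5}$$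
for $j=0$ it says $q+2=2$ in $\mathbb F_p$. Put
$$g(X,Y)=X^2+\sigma_2(Y).$$
Since $\sigma_1=0$, $\sigma_2=-\frac12\sum_zX_z^2$, that is,
$$\sigma_2(Y)=-\tfrac12(\bar B-2CY+BY^2),\qquad B=\sum_{z\in F}z^2,\quad C=\sum_{z\in F}z\bar z\in\mathbb F_q .$$

**Step 4. A quartic form that takes only nonsquare values.** *This restricts $\sigma_2$.* Let $u$ be a nonzero square and $Y=d(u)\in\mathcal N$. As $a_Y^{q-1}=-Y^{-1}$, we have $(ua_Y)^{q-1}=Y\cdot(-Y^{-1})=-1$. So $ua_Y\notin\mathbb F_q$ while $(ua_Y)^2\in\mathbb F_q$; hence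
$$(ua_Y)^2\ \text{ is a nonsquare of }\mathbb F_q .\tag{6}$$
Since $uY=\bar u$, $(ua_Y)^2=-u^2\sigma_2(Y)=\frac12(\bar Bu^2-2Cu\bar u+B\bar u^2)$. Put $u=v^2$. Then
$$\Phi(v)=\tfrac12\bigl(\bar Bv^4-2Cv^2\bar v^2+B\bar v^4\bigr)$$
is a binary quartic form in the coordinates of $v$ with respect to an $\mathbb F_q$-basis of $\mathbb F_{q^2}$. Its coefficients are in $\mathbb F_q$, because conjugation leaves the expression unchanged. It takes only nonsquare (hence nonzero) values for $v\ne0$.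

Suppose $B\ne0$ and $C^2\neq B\bar B$. Over $\mathbb F_{q^2}$, $v$ and $\bar v$ are independent linear forms, and the zeros of $\Phi$ are given by $(\bar v/v)^2=r$ with $Br^2-2Cr+\bar B=0$. This equation has two distinct roots (discriminant $4(C^2-B\bar B)$), both nonzero (product $\bar B/B$), so $\Phi$ has four distinct zeros. By Hasse–Weil $y^2=\Phi$ has a rational point, so $\Phi$ takes a square value at some $v\neq0$, a contradiction. Also $B=C=0$ is impossible, since then $a_Y=0$. So one of the following holds.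

* **Case I:** $B=0\ne C$, and $g=X^2+CY$.
* **Case II:** $B\ne0$ and $C^2=B\bar B$. With $\lambda=C/B$ we have $\bar B/B=C^2/B^2=\lambda^2$, so $g=X^2-\frac B2(Y-\lambda)^2$; and $N(\lambda)=C^2/(B\bar B)=1$, so $\lambda\in\mu$.

**Step 5. In Case II the double fibres pass through two fixed points.** *We show that the roots of $g$ are again polynomials of the form $X_z$.* We have $\lambda\notin\mathcal N$, as otherwise $a_\lambda=0$. So $\lambda\in\mathcal N'$. Choose $w\in\overline{\mathbb F}_q$ with $w^2=B/2$. For $Y\in\mathcal N$, $a_Y^2=w^2(Y-\lambda)^2$, so $a_Y=\pm w(Y-\lambda)$, and $a_Y^q=-Y^{-1}a_Y$ reads $w^q(Y^{-1}-\lambda^{-1})=-Y^{-1}w(Y-\lambda)$. The left side is $w^q\frac{\lambda-Y}{Y\lambda}$ and the right side is $w\frac{\lambda-Y}{Y}$, so $w^q=\lambda w$. Then $w^{q^2}=\lambda^{q}w^q=\lambda^{q+1}w=w$. Hence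
$$w\in\mathbb F_{q^2},\quad d(w)=\lambda\in\mathcal N',\quad X_w=-w(Y-\lambda),\quad g=(X-X_w)(X-X_{-w}).\tag{7}$$
So for $Y\in\mathcal N$ *the double fibres are the $Y$-fibres through $w$ and through $-w$*. The elements $w$ and $2w$ are nonsquares. Note that $w$ and $-w$ may or may not belong to $F$.

We treat Case II in Sections 5–8 and Case I in Sections 9–11.

## 5. Case II: $R$ modulo $(Y^n-1)^2$

So far we have used $R$ only at the points of $\mathcal N$, that is, modulo $Y^n-1$. We now go one order further.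

**Step 1. Divide the error by $Y^n-1$.** *We isolate what (3) does not determine.* On $\mathcal N$ we have $Y^{-1}=Y^{n-1}$, so $R-(X^q+Y^{n-1}X)g$ vanishes for $Y\in\mathcal N$. In this difference the coefficient of $X^{q+2-j}$ has degree at most $j$ in $Y$: the product contributes $1,\sigma_2,Y^{n-1},Y^{n-1}\sigma_2$ at $j=0,2,q-1,q+1$, and $n+1\le q+1$. After division by $Y^n-1$ the coefficient has degree at most $j-n$, and it is $0$ if $j<n$. So
$$R=(X^q+Y^{n-1}X)\,g+(Y^n-1)K,\qquad K\text{ of total degree}\le q+2-n=n+1 .$$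
Let $z\in F$ and substitute $X=X_z(Y)$, an identity of polynomials in $Y$. Since $X_z^q=z-Y^q\bar z$ and $q=2n-1$,
$$X_z^q+Y^{n-1}X_z=z-Y^{2n-1}\bar z+Y^{n-1}\bar z-Y^nz=-(Y^n-1)(z+Y^{n-1}\bar z).$$
As $R(X_z,Y)=0$, we get $K(X_z,Y)=(z+Y^{n-1}\bar z)\,g(X_z,Y)$ for $z\in F$.

**Step 2. Divide $K$ by $g$.** *We want to see that only a linear polynomial remains unknown beyond a multiple of $g$.* Divide with respect to $X$. One replaces $X^2$ by $\frac B2(Y-\lambda)^2$, which has the same total degree, so total degrees are not raised: the quotient $Z$ has total degree at most $n-1$, and the remainder is $r_0(Y)+r_1(Y)X$ with $\deg r_0\le n+1$, $\deg r_1\le n$. For $Y\in\mathcal N$ both $\pm a_Y$ are values $X_z(Y)$ with $z\in F$ and $g(\pm a_Y,Y)=0$. So Step 1 gives $K(\pm a_Y,Y)=0$, that is, $r_0(Y)\pm r_1(Y)a_Y=0$, and $r_0(Y)=r_1(Y)=0$. So $Y^n-1$ divides $r_0$ and $r_1$, and $K=gZ+(Y^n-1)\ell$ with $\ell=\varepsilon_0+\varepsilon_1X+\varepsilon_2Y$.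 Consequently
$$R=g\,\bigl[X^q+Y^{n-1}X+(Y^n-1)Z\bigr]+(Y^n-1)^2\ell ,\tag{8}$$
$$(Y^n-1)\,\ell(X_z,Y)=g(X_z,Y)\,\bigl[z+Y^{n-1}\bar z-Z(X_z,Y)\bigr]\qquad(z\in F).\tag{9}$$

**Step 3. Move a missing center to the origin.** *If $w$ or $-w$ is not in $F$, then $F$ has two points in each square direction seen from it; we use it as origin.* Let $c\in\{w,-w\}$ with $c\notin F$, and put $\kappa=-2c$, $V=\lambda=d(\kappa)$. Write $z=c+x$ and $\hat X=X-X_c$. Then $X_z-X_c=X_x$, $X_{-c}-X_c=X_\kappa=-\kappa(Y-V)$ and $g=\hat X(\hat X-X_\kappa)$. Put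
$$\hat Z(\hat X,Y)=Z(\hat X+X_c,Y)-(c+Y^{n-1}\bar c)=\sum_iZ_i(Y)\hat X^i,\qquad\hat\ell(\hat X,Y)=\ell(\hat X+X_c,Y).$$
As $X_c$ has degree at most $1$, $\hat Z$ has total degree at most $n-1$, so $\deg Z_i\le n-1-i$. In these terms (9) reads
$$(Y^n-1)\,\hat\ell(X_x,Y)=X_x(X_x-X_\kappa)\bigl[x+Y^{n-1}\bar x-\hat Z(X_x,Y)\bigr]\qquad(c+x\in F).\tag{10}$$

For each $Y\in\mathcal N$ the $Y$-fibre through $c$ is double and $c\notin F$, so exactly two $z\in F$ have $d(z-c)=Y$. This accounts for $2n$ points. As $|F|=2n+1$, *exactly one $z_*=c+x_*\in F$ has $W:=d(x_*)\in\mathcal N'$.* Put $X=X_c$ in (8):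
$$(Y^n-1)^2\hat\ell(0,Y)=R(X_c,Y)=\prod_{c+x\in F}(Yx-\bar x)=\Bigl(\prod x\Bigr)(Y^n-1)^2(Y-W).$$
Thus $\hat\ell(0,Y)=e(Y-W)$ with $e=\prod x\ne0$, and $\hat\ell=e(Y-W)+\varepsilon_1\hat X$.

Let $\Lambda=\hat\ell/(\hat X-X_\kappa)=\Lambda_0(Y)+\Lambda_1(Y)\hat X+\cdots$, expanded in powers of $\hat X$. Since $\hat X-X_\kappa=\kappa(Y-V)+\hat X$,
$$\Lambda_0=\frac{e(Y-W)}{\kappa(Y-V)},\qquad\Lambda_1=\frac{\varepsilon_1}{\kappa(Y-V)}-\frac{e(Y-W)}{\kappa^2(Y-V)^2}.\tag{11}$$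
The denominators are powers of $Y-V$, nonzero on $\mathcal N$ because $V\in\mathcal N'$. Also $\Lambda_0\ne0$ on $\mathcal N$ because $W\in\mathcal N'$.

**Step 4. Expand (10) near a point of $\mathcal N$.** *The two points in one direction give two versions of the same expansion; comparing them determines $Z_0,Z_1,\dots$ on $\mathcal N$.* Fix $Y\in\mathcal N$ and let $x\ne x'$ be the two points with $d(x)=d(x')=Y$ and $c+x,c+x'\in F$. Replace $Y$ by $Y+y$ in (10), with $y$ an indeterminate. As $\bar x=Yx$, $X_x$ becomes $\bar x-(Y+y)x=-xy$. Divide by $\hat X(\hat X-X_\kappa)$ at $\hat X=-xy$; the second factor is invertible in $\mathbb F_{q^2}[[y]]$, since its constant term is $\kappa(Y-V)\neq0$. We obtain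
$$\hat Z(-xy,Y+y)=x+(Y+y)^{n-1}\bar x+\frac1x\cdot\frac{(Y+y)^n-1}{y}\,\Lambda(-xy,Y+y),\tag{12}$$
and the same with $x'$ in place of $x$. In $\mathbb F_p$ we have
$$\tbinom n1=\tfrac12,\quad\tbinom n2=\tfrac{(q+1)(q-1)}8=-\tfrac18,\quad 16\tbinom n3=\tfrac{(q^2-1)(q-3)}3=1,\quad n-1=-\tfrac12,\quad\tbinom{n-1}2=\tfrac{(q-1)(q-3)}8=\tfrac38 .$$
The third is immediate if $p\ne3$. If $p=3$, then $9\mid q$ and $(q^2-1)(\frac q3-1)\equiv(-1)(-1)=1$. As $Y^n=1$ and $\bar x=xY$,
$$(Y+y)^{n-1}\bar x=x\Bigl(1-\frac y{2Y}+\frac{3y^2}{8Y^2}+\cdots\Bigr),\qquad\frac{(Y+y)^n-1}y=\frac1{2Y}-\frac y{8Y^2}+\frac{y^2}{16Y^3}+\cdots .\tag{13}$$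

*Order $0$.* $Z_0=2x+\frac{\Lambda_0}{2xY}$, and the same for $x'$. Subtracting gives $0=(x-x')\bigl(2-\frac{\Lambda_0}{2Yxx'}\bigr)$. With $S:=x+x'$,
$$xx'=\frac{\Lambda_0}{4Y},\qquad Z_0=2S .\tag{14}$$

*Order $1$.* The coefficient of $y$ on the left of (12) is $Z_0'-xZ_1$, where the prime on $Z_0,\Lambda_0$ denotes $d/dY$. On the right it is $-\frac x{2Y}+\frac1x\bigl[\frac1{2Y}(\Lambda_0'-x\Lambda_1)-\frac{\Lambda_0}{8Y^2}\bigr]$. Using $\Lambda_0/x=4Yx'$,
$$Z_0'-xZ_1=-\frac S{2Y}+2x'\frac{\Lambda_0'}{\Lambda_0}-\frac{\Lambda_1}{2Y},$$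
and the same with $x,x'$ interchanged. The difference, divided by $-(x-x')$, gives $Z_1=2\Lambda_0'/\Lambda_0$. The sum is $2Z_0'-SZ_1=-\frac SY+2S\frac{\Lambda_0'}{\Lambda_0}-\frac{\Lambda_1}Y$; inserting $Z_1$ and $S=Z_0/2$ we get, on $\mathcal N$,
$$Z_1=2\,\frac{\Lambda_0'}{\Lambda_0},\qquad Z_0'=Z_0\frac{\Lambda_0'}{\Lambda_0}-\frac{Z_0}{4Y}-\frac{\Lambda_1}{2Y}.\tag{15}$$

**Step 5. Moments seen from $c$.** *We translate (5) to the new origin.* The roots of $g$ are $X_c,X_{-c}$, so (5) says $\sum_{z\in F} X_z^j=X_c^j+X_{-c}^j$ for $0\le j\le n-1$. Expanding $(X_z-X_c)^j$ by the binomial theorem,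
$$\sum_{z\in F}X_{z-c}^{\,j}=0^j+(X_{-c}-X_c)^j=X_\kappa^{\,j}\qquad(1\le j\le n-1).\tag{16}$$

It remains to exclude three possibilities: both, one, or none of $\pm w$ lie in $F$.

## 6. Case II with $w,-w\in F$: two stars, and Blokhuis' theorem

**Step 1. The shape of the tree.** *We show that all edges pass through $\pm w$.* Every edge lies in a double fibre. A double fibre contains exactly two points of $F$, and by (7) one of these is $w$ or $-w$. So every edge contains $w$ or $-w$, and $A=F\setminus\{\pm w\}$ is an independent set of size $q$. Also $w\not\sim-w$, since $2w$ is a nonsquare. Each of $\pm w$ has exactly one neighbor in each direction $Y\in\mathcal N$, hence has degree $n$. So the degrees of the $q$ vertices of $A$ sum to $2n=q+1$; they are at least $1$, as $F$ is connected. Exactly one vertex of $A$ is adjacent to both $\pm w$, and each other vertex to exactly one of them.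

**Step 2. Normalize $A$.** *Here Blokhuis' theorem applies.* Multiplying $A$ by a nonsquare gives an independent set of size $q$ in $\mathcal P'(q^2)$. So $A=\gamma\mathbb F_q+e'$ with $\gamma$ a nonsquare. Apply $z\mapsto(z-e')/\gamma$. Now $A$ becomes $\mathbb F_q$, adjacency becomes "the difference is a nonsquare", and $\pm w$ become $\alpha,\beta\notin\mathbb F_q$ with
$$\chi(\alpha-\beta)=\chi(2w)\chi(\gamma)=1 .$$
Put $f(t)=N(t-\alpha)N(t-\beta)$, a monic quartic over $\mathbb F_q$. By Step 1, $\eta(f(t))=-1$ for all $t\in\mathbb F_q$ except one $t_0$, where $\eta(f(t_0))=(-1)^2=1$.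

**Step 3. Count points.** *This leaves only $q=9$.* If $\beta=\bar\alpha$, then $f(t)=N(t-\alpha)^2$ is always a nonzero square, a contradiction. So $f$ has the four distinct roots $\alpha,\bar\alpha,\beta,\bar\beta$, and the genus-one curve $y^2=f(t)$ has two rational points at infinity (the leading coefficient is $1$) and two affine ones (over $t_0$). Thus $4\ge(\sqrt q-1)^2$, so $q\le9$ and $q=9$.

**Step 4. The field $\mathbb F_9$.** *We determine $f$ completely and contradict $\chi(\alpha-\beta)=1$.* Translate by an element of $\mathbb F_9$ so that $t_0=0$, and write $f=t^4+f_3t^3+f_2t^2+f_1t+f_0$, $f_0\ne0$. As functions on $\mathbb F_9$, $f^4=\eta(f)$, and this equals $1+t^8$: the value is $1$ at $0$ and $2=-1$ elsewhere. Using $t^9=t$, as a function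
$$f^3=f_2^3t^6+t^4+f_1^3t^3+f_3^3t+f_0^3 .$$
A function on $\mathbb F_9$ is given by a unique polynomial of degree at most $8$, so we compare coefficients of the reduced product $f\cdot f^3$ with those of $1+t^8$. For $t^8$: $1+f_2^4=1$, so $f_2=0$; now no term of degree above $8$ occurs. For $t^7$: $f_3+f_1^3=0$. For $t^6$: $f_3f_1^3=0$. So $f_3=f_1=0$. For $t^4$: $f_0+f_0^3=0$, so $f_0^2=-1$.

Let $i\in\mathbb F_9$, $i^2=-1$. The nonzero squares of $\mathbb F_9$ are $\pm1,\pm i$, the nonsquares are $\pm1\pm i$, and $(1\pm i)^2=\mp i$. So $-f_0=\epsilon^2$ with $\epsilon$ a nonsquare, and $f=(t^2-\epsilon)(t^2+\epsilon)$. Both factors are irreducible, since $\pm\epsilon$ are nonsquares. As $N(t-\alpha)$ and $N(t-\beta)$ are monic irreducible quadratics with product $f$, they are these two factors. So $\bar\alpha=-\alpha$, $\alpha^2=\pm\epsilon$, $\beta^2=-\alpha^2$, and $\beta=i'\alpha$ with $i'\in\{i,-i\}$. Since $1-i'\in\mathbb F_9^*$ is a square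 in $\mathbb F_{81}$,
$$\chi(\alpha-\beta)=\chi(\alpha)\chi(1-i')=\chi(\alpha)=\eta(N(\alpha))=\eta(-\alpha^2)=\eta(\mp\epsilon)=-1 ,$$
a contradiction.

## 7. Case II with exactly one of $\pm w$ in $F$

Replacing $w$ by $-w$ if necessary, let $w\in F$ and $c=-w\notin F$, so $\kappa=2w$.

**Step 1. $\Lambda$ is a constant.** *Then (14) and (15) become very simple.* As $d(w-c)=d(2w)=\lambda\in\mathcal N'$, we have $z_*=w$. In (8) put $X=X_w$: both $R$ and $g$ vanish, so $\ell(X_w,Y)=0$. As $\ell$ has degree at most $1$ in $X$ with constant leading coefficient $\varepsilon:=\varepsilon_1$, $\ell=\varepsilon(X-X_w)$, i.e. $\hat\ell=\varepsilon(\hat X-X_\kappa)$, and $\Lambda=\varepsilon$. Here $\varepsilon\ne0$ because $\hat\ell(0,Y)=e(Y-W)\neq0$. By (14), $xx'=\varepsilon/(4Y)$. By (15), $Z_1=0$ on $\mathcal N$, and $\deg Z_1<n$, so $Z_1\equiv0$. Also by (15), $4YZ_0'+Z_0$ vanishes on $\mathcal N$ and has degree at most $n-1$, so $4YZ_0'+Z_0\equiv0$.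 Hence $4b=-1$ in $\mathbb F_p$ for each monomial $Y^b$ occurring in $Z_0$. For such $b$, $\binom b2=\frac{4b(4b-4)}{32}=\frac{(-1)(-5)}{32}=\frac5{32}$ in $\mathbb F_p$, so the coefficient of $y^2$ in $Z_0(Y+y)$ is $\frac5{32}Z_0(Y)/Y^2$.

**Step 2. Order $2$ of (12).** *This fixes the ratio $x'/x$.* With $Z_0=2S$, $Z_1\equiv0$, $\varepsilon/x=4Yx'$ and (13),
$$\tfrac5{16}\,\tfrac S{Y^2}+x^2Z_2=\tfrac38\,\tfrac x{Y^2}+\tfrac14\,\tfrac{x'}{Y^2},$$
and the same with $x,x'$ interchanged. Adding, $\frac58\frac S{Y^2}$ cancels and $(x^2+x'^2)Z_2=0$. Subtracting and dividing by $x-x'$, $(x+x')Z_2=\frac1{8Y^2}\ne0$. So $Z_2(Y)\ne0$ and $x'^2=-x^2$: $x'=tx$ with $t^2=-1$, and $t\in\mathbb F_q$ because $d(x)=d(x')$. From $\frac\varepsilon4=xx'Y=tx\cdot xY=tx\bar x=tN(x)$ we get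
$$N(x)^2=c_0:=-\varepsilon^2/16\ne0\quad\text{for all }x\in F':=\{z-c:z\in F,\ z\ne w\},\tag{17}$$
a set of $q+1$ points (the point $x'$ satisfies it too, as $N(x')=t^2N(x)=-N(x)$).

**Step 3. Moments exclude all $q\neq9$.** *All norms have the same square, so an even moment cannot vanish.* In (16) the term $z=w$ is $X_{2w}^j=X_\kappa^j$, so $\sum_{x\in F'}(\bar x-Yx)^j\equiv0$ for $1\le j\le n-1$. If $p\ne3$, take $j=4\le n-1$: the coefficient of $Y^2$ is $6\sum N(x)^2=6(q+1)c_0=6c_0\ne0$, a contradiction. If $p=3$ and $q\ge27$, take $j=8\le n-1$: the coefficient of $Y^4$ is $70\sum N(x)^4=70(q+1)c_0^2=c_0^2\ne0$, a contradiction.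

**Step 4. $q=9$: the shape of $F'$.** *We reduce to one unknown vertex.* Here $n=5$, $\mathcal N=\mu_5$, $\mu=\mu_5\cup(-\mu_5)$; let $i\in\mathbb F_9$, $i^2=-1$. In each pair $\{x,x'\}$ the ratio $t=x'/x$ is $\pm i$, and interchanging $x,x'$ replaces $t$ by $1/t=-t$. So each of the five pairs can be written $\{u_j,iu_j\}$ with $\frac\varepsilon4=iN(u_j)$; thus $N(u_j)=\varepsilon/(4i)$ is the same for all $j$. The $u_j$ are squares, since $d(u_j)\in\mathcal N$. Put $x_j=u_j/u_1$; then $N(x_j)=1$, so $x_j\in\mu_{10}$.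

Every edge of $F$ lies in a fibre through $w$, and then contains $w$, or in a double fibre through $c$, and then is one of the five pairs. So points of different pairs are nonadjacent. For $j\ne k$ this gives $d(u_j-u_k)=d(u_1)d(x_j-x_k)\notin\mathcal N$, so
$$d(x_j-x_k)=\frac{x_j^{-1}-x_k^{-1}}{x_j-x_k}=-\frac1{x_jx_k}\notin\mu_5,\qquad\text{i.e. }x_jx_k\in\mu_5 .$$
As $x_1=1$, all $x_j$ lie in $\mu_5$. They are distinct, since the directions $d(u_j)$ are, so they exhaust $\mu_5$. Divide by the square $u_1$: now $F'=\mu_5\cup i\mu_5$ with pairs $\{\omega,i\omega\}$, and the remaining vertex is $\varpi=2w/u_1$, a nonsquare. The tree is connected and without triangles, and its only edges not containing $\varpi$ are the five pairs. Hence *$\varpi$ is adjacent to exactly one point of each pair.*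

**Step 5. $q=9$: a pair with no neighbor.** *We compute the norms.* As $80=16\cdot5$, multiplying by an element of $\mu_5$ (a square that preserves $F'$ and the pairs) we may take $\varpi\in\mu_{16}$. As $\varpi$ is a nonsquare, $-1=\varpi^{40}=(\varpi^8)^5$; as $\varpi^8=\pm1$, $\varpi^8=-1$. So $\nu=\varpi^2$ satisfies $\nu^4=-1$. It lies in $\mathbb F_9^*$ and has order $8$, i.e. $\nu\in\{\pm1\pm i\}$, and $\bar\varpi=\varpi^9=-\varpi$. For $\omega\in\mu_5$ we have $\bar\omega=\omega^{-1}$, and $\bar i=i$. With $\theta=\varpi(\omega-\omega^{-1})$ and $s=\omega+\omega^{-1}$,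
$$N(\varpi-\omega)=(\varpi-\omega)(-\varpi-\omega^{-1})=1-\nu+\theta,\qquad N(\varpi-i\omega)=(\varpi-i\omega)(-\varpi-i\omega^{-1})=-1-\nu+i\theta,$$
so $\theta\in\mathbb F_9$, and $\theta^2=\nu(s^2-4)=\nu(s^2-1)$. For $\omega\ne1$, $\omega^2+\omega+1+\omega^{-1}+\omega^{-2}=0$ gives $s^2+s-1=0$, so $s=1\pm i$. Both values occur, with $(1\pm i)^2=\mp i$, and replacing $\omega$ by $\omega^{-1}$ changes the sign of $\theta$ and keeps $s$. So for each $\nu$ we may choose $s$ and the sign of $\theta$: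

| $\nu$ | $s$ | $\theta^2$ | chosen $\theta$ | $1-\nu+\theta$ | $-1-\nu+i\theta$ |
|---|---|---|---|---|---|
| $1+i$ | $1-i$ | $(1+i)(i-1)=1$ | $-1$ | $-1-i$ | $1+i$ |
| $-1+i$ | $1+i$ | $(-1+i)(-1-i)=-1$ | $-i$ | $-1+i$ | $1-i$ |
| $1-i$ | $1+i$ | $(1-i)(-1-i)=1$ | $1$ | $1+i$ | $1-i$ |
| $-1-i$ | $1-i$ | $(-1-i)(i-1)=-1$ | $i$ | $-1-i$ | $-1+i$ |

In each row both norms are nonsquares of $\mathbb F_9$, so $\varpi$ is adjacent to neither point of that pair. This is a contradiction.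

## 8. Case II with $w,-w\notin F$

Take $c=w$, $\kappa=-2w$.

**Step 1. $W\ne V$.** *The two special directions must be different; this is what we contradict or exploit below.* If $W=V=\lambda$, then $d(z_*-w)=d(w)$, so $z_*-w\in\mathbb F_qw$ and $z_*\in\mathbb F_qw$. As $z_*\ne\pm w$, $d(z_*\pm w)=\lambda\notin\mathcal N$. So $z_*$ lies on no double fibre and is isolated in the tree $F$, which is impossible.

**Step 2. Inversion on $\mathcal N$.** *We recall how to recover a function from its moments.* For $s:\mathcal N\to\mathbb F_{q^2}$,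
$$s(Y)=\frac1n\sum_{b=0}^{n-1}Y^{-b}\sum_{Y_1\in\mathcal N}s(Y_1)Y_1^b ,\tag{18}$$
since $\sum_{b<n}(Y_1/Y)^b$ is $n$ if $Y_1=Y$ and $0$ otherwise, and $n\ne0$ in $\mathbb F_p$. Moreover, as $V^n=-1$ and $Y^n=1$,
$$\sum_{b<n}(V/Y)^b=\frac{(V/Y)^n-1}{V/Y-1}=\frac{-2Y}{V-Y},\tag{19}$$
and likewise for $W$.

**Step 3. $q=p\ge11$.** *We use the top moment, whose binomial coefficients are all nonzero.* Note $X_x=x(d(x)-Y)$. Compare coefficients in (16) with $j=n-1<p$: $\sum_{z\in F} x^{n-1}d(x)^b=\kappa^{n-1}V^b$ for $0\le b\le n-1$, where $x=z-c$. For $Y\in\mathcal N$ let $s(Y)=x^{n-1}+x'^{n-1}$, with $x,x'$ the two points of direction $Y$. Then $\sum_{Y\in\mathcal N}s(Y)Y^b=\kappa^{n-1}V^b-x_*^{n-1}W^b$. By (18), (19) and $\frac1n=2$,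
$$s(Y)=-4Y\,\frac{E(Y)}{(V-Y)(W-Y)},\qquad E(Y)=\kappa^{n-1}(W-Y)-x_*^{n-1}(V-Y).$$
Here $E(V)=\kappa^{n-1}(W-V)\neq0$ and $\deg E\le1$, so $E$ has at most one zero. As $x'/x\in\mathbb F_q^*$ and $n-1=\frac{q-1}2$, $x'^{n-1}=\pm x^{n-1}$; and $(x^{n-1})^2=x^{q-1}=Y$. So $s(Y)^2\in\{0,4Y\}$, with $0$ only if $E(Y)=0$. Hence all but at most one $Y\in\mathcal N$ are roots of
$$(V-Y)^2(W-Y)^2-4Y\,E(Y)^2 ,$$
which has degree exactly $4$. So $n-1\le4$, i.e. $q\le9$, a contradiction.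

**Step 4. $q=p^h>9$ with $h\ge2$.** *We turn (15) into a differential equation and look at coefficients of $Y^b$ with $4b\equiv-1\pmod p$.* By (11), $\frac{\Lambda_0'}{\Lambda_0}=\frac1{Y-W}-\frac1{Y-V}=\frac{W-V}{(Y-W)(Y-V)}$. Multiply the second equation of (15) by $\mathcal A=4Y(Y-W)(Y-V)^2$. On $\mathcal N$ we get $\mathcal AZ_0'-\mathcal BZ_0+\mathcal C=0$, where
$$\mathcal B=(Y-V)\bigl[4Y(W-V)-(Y-W)(Y-V)\bigr],\qquad \mathcal C=2(Y-W)(Y-V)^2\Lambda_1=2(Y-W)\Bigl[\frac{\varepsilon_1}\kappa(Y-V)-\frac e{\kappa^2}(Y-W)\Bigr].$$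
Since $\deg Z_0\le n-1$, the left side has degree at most $n+2$, so
$$\mathcal AZ_0'-\mathcal BZ_0+\mathcal C=(Y^n-1)P,\qquad\deg P\le2 .$$
At $Y=V$ we have $\mathcal A=\mathcal B=0$ and $V^n=-1$. So $-2P(V)=\mathcal C(V)=-2e(V-W)^2/\kappa^2\ne0$, and $(P+\mathcal C)(V)=\frac12\mathcal C(V)\ne0$.

Let $U=Z_0\frac{Y-V}{Y-W}=\sum_bu_bY^b$, a power series at $0$ (recall $W\ne0$). Then $U'=\frac{Y-V}{Y-W}\bigl[Z_0'+\frac{V-W}{(Y-V)(Y-W)}Z_0\bigr]$, so
$$(Y-W)^2(Y-V)(4YU'+U)=4Y(Y-W)(Y-V)^2Z_0'+(Y-V)\bigl[4Y(V-W)+(Y-W)(Y-V)\bigr]Z_0=\mathcal AZ_0'-\mathcal BZ_0,$$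
$$4YU'+U=\frac{(Y^n-1)P-\mathcal C}{(Y-W)^2(Y-V)} .$$
The coefficient of $Y^b$ on the left is $(4b+1)u_b$. On the right the term $Y^nP$ does not affect coefficients with $b\le n-1$. So, for $b\le n-1$ with $p\mid4b+1$, the coefficient of $Y^b$ in
$$-\frac{P+\mathcal C}{(Y-W)^2(Y-V)}=\frac{A_2}{Y-V}+\frac{A_1}{Y-W}+\frac{A_0}{(Y-W)^2}$$
vanishes; the partial fractions have this form because $\deg(P+\mathcal C)\le2$, and $A_2=-\frac{(P+\mathcal C)(V)}{(V-W)^2}\ne0$. This coefficient is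
$$-A_2V^{-1}V^{-b}+c_1W^{-b},\qquad c_1=-A_1W^{-1}+(b+1)A_0W^{-2},$$
where $c_1$ depends only on $b$ modulo $p$. Let $0\le b_0\le p-1$ with $4b_0\equiv-1\pmod p$. Then $b_0+p\le n-1$: for $p\ge5$, $b_0+p\le2p-1\le\frac{p^2-1}2\le n-1$; for $p=3$ we have $q\ge27$, $b_0=2$ and $5\le13$. So $A_2V^{-1}V^{-b}=c_1W^{-b}$ for $b=b_0$ and $b=b_0+p$ with the same $c_1$, and both sides are nonzero. Dividing, $V^p=W^p$, so $V=W$, contradicting Step 1.

**Step 5. $q=9$: a formula for $s$.** *We imitate Step 3, with one moment missing.* Now $n=5$, $\mathcal N=\mu_5$, $\mathcal N'=-\mu_5$. In (16) take $j=4$. As $\binom4b\not\equiv0\pmod 3$ for $b\neq2$, we get, with $s(Y)=x^4+x'^4$, $\sum_{Y\in\mu_5}s(Y)Y^b=\kappa^4V^b-x_*^4W^b$ for $b=0,1,3,4$. By (18) and (19), the function with moments $V^b$, $0\le b\le4$, is $\frac1n\cdot\frac{-2Y}{V-Y}=\frac2n\cdot\frac Y{Y-V}=\frac Y{Y-V}$, because $n=5=-1$ in $\mathbb F_3$. Only the moment $b=2$ is unknown, so, for a constant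 $c'$,
$$s(Y)=\kappa^4\frac Y{Y-V}-x_*^4\frac Y{Y-W}+c'Y^{-2}.$$
Squaring is bijective on $\mu_5$. Write $Y=y^2$ with $y\in\mu_5$, and $V=-v_1^2$, $W=-\omega_1^2$ with $v_1\ne\omega_1$ in $\mu_5$. As $(\kappa^4)^2=d(\kappa)=V$ and $(x_*^4)^2=W$, $\kappa^4=\delta_1iv_1$ and $x_*^4=\delta_2i\omega_1$ with $\delta_1,\delta_2\in\{\pm1\}$. With $s_a=a+a^{-1}$ we have $Y-V=y^2+v_1^2=yv_1s_{y/v_1}$ and $Y-W=y\omega_1s_{y/\omega_1}$. Since $y^5=1$,
$$r(y):=\frac{s(Y)}y=\delta_1\frac i{s_{y/v_1}}-\delta_2\frac i{s_{y/\omega_1}}+c' .$$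
For $a\in\mu_5$: $s_1=2=-1$, and $s_a=1\pm i$ for $a\ne1$ (Section 7, Step 5). As $\frac i{-1}=-i$, $\frac i{1+i}=-i-1$, $\frac i{1-i}=-i+1$, we have $\frac i{s_a}=-i+\psi(a)$ with $\psi(1)=0$, $\psi(a)=-1$ if $s_a=1+i$, and $\psi(a)=1$ if $s_a=1-i$. So
$$r(y)=\delta_1\psi(y/v_1)-\delta_2\psi(y/\omega_1)+c''\tag{20}$$
with $c''$ constant.

**Step 6. $q=9$: the zero set of $r$.** *We compute it in a second way.* As $x^8=d(x)=Y=y^2$, $x^4=\pm y$; and with $t=x'/x\in\mathbb F_9^*$, $x'^4=t^4x^4=\eta(t)x^4$. So $r(y)=\pm(1+\eta(t))\in\{0,\pm2\}\subset\mathbb F_3$, $r(y)=0$ if and only if $\eta(t)=-1$, and $c''\in\mathbb F_3$. By (14) and (11),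
$$tN(x)=xx'Y=\frac{\Lambda_0}4=k\cdot\frac{s_{y/\omega_1}}{s_{y/v_1}}$$
with a constant $k$, and $k\in\mathbb F_9^*$ because all other factors are in $\mathbb F_9^*$. Also $\eta(N(x))=\chi(x)=1$, since $d(x)\in\mathcal N$. As $\eta(s_1)=\eta(-1)=1$ and $\eta(1\pm i)=-1$, $\eta(t)=\eta(k)\eta(s_{y/\omega_1})\eta(s_{y/v_1})$ equals $-\eta(k)$ for $y\in\{v_1,\omega_1\}$ and $\eta(k)$ for the other three $y$. So *the zero set of $r$ is $\{v_1,\omega_1\}$ or its complement in $\mu_5$*. By (20) this set is a level set of $\delta_1\psi(y/v_1)-\delta_2\psi(y/\omega_1)$.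

**Step 7. $q=9$: no such level set.** *A finite check.* Let $\zeta\in\mu_5$ with $s_\zeta=1+i$; then $s_{\zeta^2}=s_\zeta^2-2=1-i$. Write $y=v_1\zeta^k$ and $\omega_1=v_1\zeta^l$. Replacing $\zeta$ by $\zeta^{-1}$ we may take $l\in\{1,2\}$. For $k=0,\dots,4$, $\psi(\zeta^k)=(0,-1,1,1,-1)$. Up to an overall sign, the function is the difference or the sum of $\psi(\zeta^k)$ and $\psi(\zeta^{k-l})$, as functions of $k$ with values in $\mathbb F_3$.

* $l=1$: $\psi(\zeta^{k-1})=(-1,0,-1,1,1)$. The difference is $(1,-1,-1,0,1)$, with level sets $\{0,4\},\{1,2\},\{3\}$. The sum is $(-1,-1,0,-1,0)$, with level sets $\{0,1,3\},\{2,4\}$. Needed is $\{0,1\}$ or $\{2,3,4\}$.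
* $l=2$: $\psi(\zeta^{k-2})=(1,-1,0,-1,1)$. The difference is $(-1,0,1,-1,1)$, with level sets $\{0,3\},\{1\},\{2,4\}$. The sum is $(1,1,1,0,0)$, with level sets $\{0,1,2\},\{3,4\}$. Needed is $\{0,2\}$ or $\{1,3,4\}$.

This is a contradiction. Steps 3, 4 and 7 cover all $q>7$, so Case II is impossible.

## 9. Case I: the tree is a path with a reflection

Now $g=X^2+CY$ with $C\in\mathbb F_q^*$, and $a_Y^2=-CY$ for $Y\in\mathcal N$.

**Step 1. $q$ is prime.** *One power sum suffices.* By (5), $\sum_{z\in F} X_z^{2i}=2(-CY)^i$ for $2\le2i\le n-1$. If $q=p^h$ with $h\ge2$, take $2i=p+1\le\frac{p^2-1}2\le n-1$. The coefficient of $Y^{(p+1)/2}$ on the left is a multiple of $\binom{p+1}{(p+1)/2}=\binom p{(p+1)/2}+\binom p{(p-1)/2}\equiv0\pmod p$, and on the right it is $2(-C)^{(p+1)/2}\ne0$, a contradiction. So $q=p\ge11$ and $n\ge6$. For a nonzero square $u$ and $Y=d(u)$, (6) says that $(ua_Y)^2=-CYu^2=-CN(u)$ is a nonsquare, and $\eta(N(u))=\chi(u)=1$.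 Hence
$$\eta(-C)=-1 .\tag{21}$$

**Step 2. Label the double fibres.** *We show that a vertex lies on at most two of them.* Label the double fibre $X_z(Y)=a$ (with $Y\in\mathcal N$, $a=\pm a_Y$, i.e. $a^2=-CY$) by $a$. Since $Y=-a^2/C$, the label determines the fibre, and the labels run over
$$\Omega=\{a:a^{2n}=(-C)^n\},\qquad|\Omega|=2n=q+1 .$$
A point $z\in F$ lies on the double fibre $a\in\Omega$ if and only if $G_z(a)=0$, where
$$G_z(a)=a-X_z(-a^2/C)=a-\bar z-\frac zCa^2 .$$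
Every edge lies in a double fibre, each double fibre contains exactly one edge, and distinct double fibres through $z$ give distinct neighbors. So the degree of $z$ in $F$ is the number of roots of $G_z$ in $\Omega$. If $z=0\in F$, then $G_z(a)=a$ has no zero on $\Omega$ and $z$ would be isolated, which is impossible. So $z\ne0$ and
$$G_z(a)=-\frac zC\Bigl(a^2-\frac Cza+C\frac{\bar z}z\Bigr)$$
is quadratic. All degrees are at most $2$, and the tree $F$ is a path $z_0,z_1,\dots,z_{q+1}$. Let $a_k$ be the label of the edge $z_kz_{k+1}$, $0\le k\le q$. Then $k\mapsto a_k$ is a bijection onto $\Omega$.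

**Step 3. Write the vertices in terms of labels.** *The ends need care.* For $1\le k\le q$ the roots of $G_{z_k}$ are $a_{k-1},a_k$. Let $z$ be an end of the path, with edge label $a$, and let $b$ be the other root of $G_z$. Then $ab=Cd(z)$, so $-b^2/C=d(z)^2/(-a^2/C)$. Its $n$th power is $1$, since $d(z)^{2n}=1$ and $-a^2/C\in\mathcal N$. So $b\in\Omega$, and $z$ lies on the double fibre $b$; as $z$ has degree $1$, $b=a$. With the conventions $a_{-1}:=a_0$, $a_{q+1}:=a_q$, sum and product of the roots give for $0\le k\le q+1$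
$$G_{z_k}(a)=-\frac{z_k}C(a-a_{k-1})(a-a_k),\qquad z_k=\frac C{a_{k-1}+a_k},\qquad\bar z_k=\frac{a_{k-1}a_k}{a_{k-1}+a_k},\tag{22}$$
in particular $a_{k-1}+a_k\ne0$. Multiplying,
$$\prod_{k=0}^{q+1}G_{z_k}(a)=c_1(a-a_0)(a-a_q)\prod_{j=0}^q(a-a_j)^2,\qquad c_1\ne0 .\tag{23}$$

**Step 4. A recurrence for the labels.** *It comes from evaluating (3) at a double root.* Let $Y_k=-a_k^2/C$. Exactly $z_k,z_{k+1}$ among the points of $F$ have $X_z(Y_k)=a_k$. Divide (3) at $Y=Y_k$ by $(X-a_k)^2$ and put $X=a_k$; the derivative of $X^q+Y_k^{-1}X$ is $Y_k^{-1}$, so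
$$\prod_{z\ne z_k,z_{k+1}}G_z(a_k)=\prod_{z\ne z_k,z_{k+1}}\bigl(a_k-X_z(Y_k)\bigr)=Y_k^{-1}\cdot2a_k=-\frac{2C}{a_k}.$$
Moreover $\prod_{j\ne k}(a_k-a_j)$ is the derivative of $a^{2n}-(-C)^n$ at $a_k$, namely $2na_k^{2n-1}=(-C)^n/a_k$ (as $2n=1$ in $\mathbb F_p$). Put $M(a,b)=\frac{a-b}{a+b}$ and $c_2=-c_1(-C)^{2n}/(2C)\ne0$.

For $1\le k\le q-1$, by (22), $G_{z_k}G_{z_{k+1}}=\frac{(a-a_{k-1})(a-a_k)^2(a-a_{k+1})}{(a_{k-1}+a_k)(a_k+a_{k+1})}$. Dividing (23) by this and putting $a=a_k$,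
$$c_1(a_k-a_0)(a_k-a_q)\frac{(-C)^{2n}}{a_k^2}\cdot\frac1{M(a_k,a_{k-1})M(a_k,a_{k+1})}=-\frac{2C}{a_k}.$$
For $k=0$, $G_{z_0}G_{z_1}=\frac{(a-a_0)^3(a-a_1)}{2a_0(a_0+a_1)}$, and dividing (23) by it and putting $a=a_0$ gives $c_1(a_0-a_q)\frac{(-C)^{2n}}{a_0^2}\cdot\frac{2a_0}{M(a_0,a_1)}=-\frac{2C}{a_0}$. For $k=q$, $G_{z_q}G_{z_{q+1}}=\frac{(a-a_{q-1})(a-a_q)^3}{(a_{q-1}+a_q)2a_q}$ gives the same with $a_q,a_{q-1}$ for $a_0,a_1$ and $a_0$ for $a_q$. Thus
$$M(a_k,a_{k-1})\,M(a_k,a_{k+1})=c_2\,\frac{(a_k-a_0)(a_k-a_q)}{a_k}\qquad(1\le k\le q-1),\tag{24}$$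
$$M(a_0,a_1)=2c_2(a_0-a_q),\qquad M(a_q,a_{q-1})=2c_2(a_q-a_0).\tag{25}$$

**Step 5. The reversed sequence satisfies the same recurrence.** *This gives a symmetry of the labels.* Let $\iota(a)=a_0a_q/a$ and $b_k=\iota(a_{q-k})$. We have $M(\iota a,\iota b)=-M(a,b)$, and $\frac{(a-a_0)(a-a_q)}a=a-(a_0+a_q)+\frac{a_0a_q}a$ is $\iota$-invariant. So $(b_k)$ satisfies (24) with $b_k$ in place of $a_k$, the elements $a_0,a_q$ in the right side being kept. Further $b_0=a_0$, and by (25) $M(b_0,b_1)=-M(a_q,a_{q-1})=2c_2(a_0-a_q)=M(a_0,a_1)$. For $a\ne0$ the map $b\mapsto M(a,b)$ is injective (a fractional linear map of determinant $-2a$), so $b_1=a_1$. If $b_{k-1}=a_{k-1}$ and $b_k=a_k$, then, as $M(a_k,a_{k-1})\ne0$, (24) gives $M(a_k,b_{k+1})=M(a_k,a_{k+1})$ and $b_{k+1}=a_{k+1}$. So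
$$a_{q-k}=\frac{a_0a_q}{a_k}\qquad(-1\le k\le q+1),$$
where the cases $k=-1,q+1$ hold by the conventions.

**Step 6. The reflection of the path.** *We turn the symmetry of labels into coincidences of values $X_z(T)$ in a nonsquare direction $T$.* By (22), for $0\le k\le q+1$,
$$z_{q+1-k}=\frac C{a_{q-k}+a_{q+1-k}}=\frac C{a_0a_q}\cdot\frac{a_ka_{k-1}}{a_k+a_{k-1}}=\tau_0\bar z_k,\qquad\tau_0=\frac C{a_0a_q}.$$
So $\tau_0=z_{q+1-k}/\bar z_k\in\mathbb F_{q^2}$, and applying this twice, $\tau_0\bar\tau_0=1$. Let $T=-\tau_0^{-1}\in\mu$, so $T\tau_0=-1$ and $\bar\tau_0=-T$. Then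
$$X_{\tau_0\bar z}(T)=\bar\tau_0z-T\tau_0\bar z=-Tz+\bar z=X_z(T),\qquad\text{so}\quad X_{z_k}(T)=X_{z_{q+1-k}}(T).\tag{26}$$
In particular $d(z_0-z_{q+1})=T$. The ends of the path are nonadjacent, so $T\in\mathcal N'$, that is, $T^n=-1$. For the middle vertex $z_\bullet=z_{(q+1)/2}=\tau_0\bar z_\bullet$ we have $X_{z_\bullet}(T)\ne0$: otherwise $\bar z_\bullet=Tz_\bullet$ and $z_\bullet=\tau_0Tz_\bullet=-z_\bullet$, so $z_\bullet=0$, which is impossible.

## 10. Case I: a polynomial over $\mathbb F_p$ with almost only even multiplicities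

**Step 1. Specialize to $Y=T$.** *We now have a one-variable problem over $\mathbb F_p$.* As $q=p$, $L_T=\theta\mathbb F_p$ with $\theta^{p-1}=-T^{-1}$. Write $X_z(T)=\theta\xi_z$ with $\xi_z\in\mathbb F_p$, and
$$f(\xi)=\prod_{z\in F}(\xi-\xi_z)\in\mathbb F_p[\xi].$$
Let $m(x)$ be the multiplicity of $x\in\mathbb F_p$ as a root of $f$, and $x_0=\xi_{z_\bullet}\ne0$. By (26) the involution $k\mapsto q+1-k$, whose only fixed index is the middle one, preserves $\xi_{z_k}$. Hence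
$$m(x)\text{ is even for }x\ne x_0,\qquad m(x_0)\text{ is odd},\qquad\sum_xm(x)=p+2.\tag{27}$$
Put $\alpha^2=-CT/\theta^2$. Then $(\alpha^2)^{p-1}=T^{p-1}T^2=1$, so $\alpha^2\in\mathbb F_p$, and by (21)
$$(\alpha^2)^{(p-1)/2}=\eta(-C)\,T^{(p-1)/2}\,(-T)=-\eta(-C)T^n=\eta(-C)=-1 .$$
So $\alpha^2$ is a nonsquare of $\mathbb F_p$. From now on $g=\xi^2-\alpha^2\in\mathbb F_p[\xi]$, irreducible. By (4), $R(X,T)=X^{p+2}+CTX^p+(\text{terms of degree}\le p+2-n=n+1)$. As $f(\xi)=\theta^{-p-2}R(\theta\xi,T)$,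
$$f=\xi^pg+h,\qquad\deg h\le n+1 .$$

**Step 2. Two auxiliary polynomials of low degree.** *They vanish at the roots of $f$ and detect multiplicities.* Let
$$H=f-(\xi^p-\xi)g=h+\xi g,\qquad\mathcal W=f'g-fg' .$$
Then $\deg H\le n+1$. From $H'=f'+g-(\xi^p-\xi)g'$ we get $\mathcal W=H'g-Hg'-g^2$, so $\deg\mathcal W\le n+2$ (as $n\ge6$). All roots of $f$ lie in $\mathbb F_p$, so $g$ is coprime to $f$. Hence $H\ne0$, since otherwise $g\mid f$; and $\mathcal W\ne0$, since otherwise $g\mid fg'$, so $g\mid g'=2\xi$, which is impossible.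

Each root $x$ of $f$ is a root of $H$, because $x^p=x$, and a root of $\mathcal W$ of order at least $m(x)-1$. So $f\mid H\mathcal W$, and
$$H\mathcal W=fQ,\qquad\deg Q\le(2n+3)-(2n+1)=2 .$$
Let $\rho$ be the number of distinct roots of $f$. Then $p+2-\rho=\sum(m(x)-1)\le\deg\mathcal W\le n+2$, so $\rho\ge n-1$.

**Step 3. Few roots of multiplicity exactly two.** *This contradicts (27) for large $p$.* Let $m=m(x)\ge2$ and $f=(\xi-x)^mf_1$. Then $H'(x)=f'(x)+g(x)=g(x)\ne0$, and $\mathcal W\equiv m f_1(x)g(x)(\xi-x)^{m-1}$ modulo $(\xi-x)^m$. Comparing coefficients of $(\xi-x)^m$ in $H\mathcal W=fQ$ gives $m f_1(x)g(x)^2=f_1(x)Q(x)$, i.e. $Q(x)=m\,g(x)^2$. So each $x$ with $m(x)=2$ is a root of $2g^2-Q$, a polynomial of degree $4$; there are at most four. By (27) the roots $x\ne x_0$, at least $n-2$ in number, have $m(x)\in\{2,4,6,\dots\}$, and $m(x_0)\ge1$. Hence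
$$2n+1=p+2\ge1+4(n-2)-2\cdot4 ,$$
so $n\le8$. As $p\ge11$, only $p=11$ and $p=13$ remain.

## 11. Case I: the primes $11$ and $13$

**Step 1. Character sums over the roots.** *They are integers known modulo $p$, of known parity and bounded, hence almost determined.* For $x\in\mathbb F_p$ let
$$D(x)=\sum_ym(y)\eta(y-x)=\sum_{z\in F}\eta(\xi_z-x)\in\mathbb Z .$$
By (5) at $Y=T$, where the roots of $X^2+CT$ are $\pm\theta\alpha$, $\sum_{z\in F}\xi_z^j=\alpha^j+(-\alpha)^j$ for $0\le j\le n-1=\frac{p-1}2$. Since $\eta(a)\equiv a^{(p-1)/2}$,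
$$D(x)\equiv(\alpha-x)^{n-1}+(-\alpha-x)^{n-1}\pmod p.\tag{28}$$
Further:

* (a) $D(x)\equiv p+2-m(x)\pmod2$, so $D(x)$ is odd for $x\ne x_0$ and even for $x=x_0$.
* (b) $|D(x)|\le p+2-m(x)$, and $m(x_0)\ge1$.
* (c) $\sum_xD(x)=0$.
* (d) $\sum_xD(x)\eta(y-x)=p\,m(y)-(p+2)$.

Here (a) and (b) hold because $D(x)$ is a sum of $p+2-m(x)$ signs, and (c) because $\sum_x\eta(y-x)=0$. For (d), $\sum_x\eta(y'-x)\eta(y-x)$ is $p-1$ if $y'=y$. Otherwise it has the form $\sum_{x\neq0}\eta(x)\eta(x+k)$ with $k\ne0$, which is $\sum_{x\ne0}\eta(1+k/x)=-\eta(1)=-1$. So the left side of (d) is $(p-1)m(y)-(p+2-m(y))$.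

Rescaling $\theta$ by an element of $\mathbb F_p^*$ we may take $\alpha^2=2$, a nonsquare modulo $11$ and modulo $13$. We may still replace $\theta$ by $-\theta$, that is, all $\xi_z$ by $-\xi_z$. This replaces $x_0$ by $-x_0$ and $D(x)$ by $\eta(-1)D(-x)$.

**Step 2. $p=11$: residues and a model.** *We write $D$ as a known function plus a small correction.* Here (28) is $D(x)\equiv-2(x^5+10\cdot2x^3+5\cdot4x)\equiv-2x(x^4-2x^2-2)\pmod{11}$. This is odd in $x$, with values $-5,-2,-3,-5,1$ at $x=1,2,3,4,5$, and $D(0)\equiv0$. As $x_0\ne0$, $D(0)$ is odd, and $|D(0)|\le13$; so $D(0)=\pm11$. Replacing $\theta$ by $-\theta$ changes $D(0)$ into $\eta(-1)D(0)=-D(0)$, so we may assume $D(0)=11$. Then $m(0)\le2$ by (b). Put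
$$D^\circ(0)=11,\quad D^\circ(\pm1)=\mp5,\quad D^\circ(\pm2)=\pm9,\quad D^\circ(\pm3)=\mp3,\quad D^\circ(\pm4)=\mp5,\quad D^\circ(\pm5)=\pm1,$$
odd numbers in the right residue classes, and $\Delta=D-D^\circ$. At points $x\ne x_0$, $\Delta(x)\in22\mathbb Z$ and $|D(x)|\le13$. So $\Delta(x)=0$ for $x\notin\{2,-2,x_0\}$; $\Delta(2)\in\{0,-22\}$ if $x_0\ne2$; $\Delta(-2)\in\{0,22\}$ if $x_0\ne-2$. At $x_0$, $D$ is even, so $\Delta(x_0)$ is an odd multiple of $11$, and $|D(x_0)|\le12$. If $x_0\ne\pm2$, then $|D^\circ(x_0)|\le5$ and $\Delta(x_0)=\pm11$. If $x_0=2$, then $D(2)=-2$ and $\Delta(2)=-11$. If $x_0=-2$, then $D(-2)=2$ and $\Delta(-2)=11$.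

As $\sum D^\circ=11$, (c) gives $\sum\Delta=-11$. The squares modulo $11$ are $1,3,4,5,9$, so $\sum D^\circ(x)\eta(x)=2(-5-9-3-5+1)=-42$. As $\eta(-1)=-1$, (d) at $y=0$ gives
$$m(0)=\tfrac1{11}\Bigl(13-\sum_xD(x)\eta(x)\Bigr)=5-\tfrac1{11}\sum_x\Delta(x)\eta(x).\tag{29}$$
Finally, if $D(2)=-13$, then all roots $y$ of $f$ have $\eta(y-2)=-1$, so $y\in\{1,4,8,9,10\}$ and $m(0)=0$.

**Step 3. $p=11$: all combinations fail.** *We run through the possible $\Delta$.* First let $x_0\ne\pm2$. The triples $(\Delta(2),\Delta(-2),\Delta(x_0))$ with sum $-11$ are the three below; $\Delta(2)=0$, $\Delta(-2)=22$ would need $\Delta(x_0)=-33$.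

* $(0,0,-11)$: by (29) $m(0)=5+\eta(x_0)\ge4$, contradicting $m(0)\le2$.
* $(-22,0,11)$: $D(2)=-13$, so $m(0)=0$, but (29) gives $m(0)=5-2-\eta(x_0)\ge2$ (recall $\eta(2)=-1$).
* $(-22,22,-11)$: $D(2)=-13$ and $D(-2)=13$. The latter forces $\eta(y+2)=1$, i.e. $y\in\{1,2,3,7,10\}$, for all roots. So all roots are in $\{1,-1\}$. From $D(0)=m(1)-m(-1)=11$ and $m(1)+m(-1)=13$ we get $m(1)=12$, $m(-1)=1$. Then $D(1)=\eta(-2)=1\not\equiv-5\pmod{11}$, a contradiction.

If $x_0=2$, then $\Delta(2)=-11$, so $\Delta(-2)=0$ and $m(0)=5+\eta(2)=4>2$, a contradiction. If $x_0=-2$, then $\Delta(-2)=11$, so $\Delta(2)=-22$, $D(2)=-13$ and $m(0)=0$. But (29) with $\eta(2)=-1$, $\eta(-2)=1$ gives $m(0)=5-\frac1{11}(22+11)=2$, a contradiction. So $p\ne11$.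

**Step 4. $p=13$: residues and a model.** *The same method; now $D$ is even modulo $13$.* Here (28) is $D(x)\equiv2(x^6+15\cdot2x^4+15\cdot4x^2+8)\equiv2(x^6+4x^4+8x^2+8)\pmod{13}$, with values $3,3,-2,4,-5,6,-1$ at $x=0,\pm1,\pm2,\pm3,\pm4,\pm5,\pm6$. Off $x_0$, $D$ is odd with $|D|\le15$. Put
$$D^\circ(0)=3,\ D^\circ(\pm1)=3,\ D^\circ(\pm2)=11,\ D^\circ(\pm3)=-9,\ D^\circ(\pm4)=-5,\ D^\circ(\pm5)=-7,\ D^\circ(\pm6)=-1,$$
odd and in the right residue classes, and $\Delta=D-D^\circ$. Off $x_0$ we have $\Delta\in26\mathbb Z$, so $\Delta$ vanishes off $\{2,-2,x_0\}$, and $\Delta(\pm2)\in\{0,-26\}$ at those of the points $\pm2$ that differ from $x_0$. At $x_0$, $\Delta(x_0)$ is an odd multiple of $13$ and $|D(x_0)|\le14$. If $x_0=\pm2$, then $D(x_0)=-2$ and $\Delta(x_0)=-13$. Now $\sum D^\circ=3+2(3+11-9-5-7-1)=-13$, so $\sum\Delta=13$ by (c). If $x_0=\pm2$, all values of $\Delta$ would be at most $0$; so $x_0\ne\pm2$ and $\Delta(x_0)=13-\Delta(2)-\Delta(-2)\ge13$.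 As $D(x_0)\le14$ and $D^\circ(x_0)\ge-9$, $\Delta(x_0)\le23$. So $\Delta(x_0)=13$ and $\Delta(\pm2)=0$. Moreover $x_0\ne\pm1$, since otherwise $D(x_0)=16$.

**Step 5. $p=13$: the multiplicities add up to too much.** *We compute enough of $m$ from (d).* As $\eta(-1)=1$, (d) gives
$$m(y)=m^\circ(y)+\eta(y-x_0),\qquad m^\circ(y)=\tfrac1{13}\Bigl(15+\sum_xD^\circ(x)\eta(x-y)\Bigr).$$
The squares modulo $13$ are $\pm1,\pm3,\pm4$. For $y=0$ the sum is $2(3-11-9-5+7+1)=-28$. For $y=1,2,3$ the terms with $x=0,1,\dots,12$ in this order ($x=y$ omitted) are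
$$\begin{aligned}y=1:&\quad3+11+9-5-7+1+1+7+5-9+11-3=24,\\ y=2:&\quad-3+3-9+5-7-1+1+7+5+9+11+3=24,\\ y=3:&\quad3-3+11-5+7-1-1+7+5+9-11+3=24.\end{aligned}$$
As $D^\circ$ and $\eta$ are even, the sum is also $24$ for $y=-1,-2,-3$. So $m^\circ(0)=-1$ and $m^\circ(\pm1)=m^\circ(\pm2)=m^\circ(\pm3)=3$. From $m(0)=-1+\eta(x_0)\ge0$ we get $\eta(x_0)=1$, and with $x_0\ne\pm1$, $x_0\in\{\pm3,\pm4\}$. Replacing $\theta$ by $-\theta$, which keeps the even function $D^\circ$ and all the above, we may take $x_0\in\{3,4\}$. Then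
$$\sum_{y=\pm1,\pm2,\pm3}m(y)=18+\sum_{y=\pm1,\pm2,\pm3}\eta(y-x_0).$$
For $x_0=3$ the last sum, over $y=1,-1,2,-2,3,-3$, is $-1+1+1-1+0-1=-1$. For $x_0=4$ it is $1-1-1-1+1-1=-2$. The totals $17$ and $16$ both exceed $\sum_ym(y)=p+2=15$, a contradiction.

So Case I is impossible too. No induced forest with $q+2$ vertices exists for $q>7$; with Propositions 2 and 3 and the bound $\tau\ge q+1$, the theorem is proved. $\blacksquare$
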